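\title{Smooth plane-filling curves of degree $q+3$ over $\mathbb{F}_q$}

\begin{abstract}
A plane curve over $\mathbb{F}_q$ is plane-filling if it passes through all $q^2+q+1$ points of $\mathbb{P}^2(\mathbb{F}_q)$. We show that for every prime power $q$ there is a smooth plane-filling curve of degree $q+3$. For even $q$ we give a one-parameter family with an exact smoothness criterion. For odd $q$ we count smooth members in a family of $q^6$ curves. The main step bounds the singular points that lie on no rational line: the symmetry of the polar form of a conic, evaluated at three Frobenius conjugates, confines them to the intersection of two explicit curves.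
\end{abstract}

\section{The question and the result}

Let $q$ be a power of the prime $p$. A plane curve over $\mathbb{F}_q$ is given by a nonzero form $F\in\mathbb{F}_q[x,y,z]$. A point $P\in\mathbb{P}^2(\overline{\mathbb{F}}_q)$ is \emph{singular} if $F,F_x,F_y,F_z$ all vanish at $P$, and the curve is \emph{smooth} if it has no singular point. It is \emph{plane-filling} if it contains every point of $\mathbb{P}^2(\mathbb{F}_q)$. Throughout, \emph{rational} means defined over $\mathbb{F}_q$.

A plane-filling curve has as many rational points as a plane curve can have, and its degree measures how economically this is achieved. Degree at most $q$ is impossible: such a form would vanish at the $q+1$ rational points of each rational line, hence on the whole line, and would be divisible by $q^2+q+1$ distinct linear forms. In degree $q+1$ there are the forms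
\[
U=y^qz-yz^q,\qquad V=z^qx-zx^q,\qquad W=x^qy-xy^q,
\]
which vanish at all rational points, but their $\mathbb{F}_q$-linear combinations are unions of concurrent lines (Example~\ref{ex:lines}). It is known, by Homma and Kim building on work of Tallini, that the minimum degree of a smooth plane-filling curve over $\mathbb{F}_q$ is $q+2$. The next degree does not follow from this one: adding a line to a curve of degree $q+2$ gives a plane-filling curve that is singular where the two components meet. We answer the following question from the paper of Asgarli and Ghioca~\cite{AG}: \emph{does there exist a smooth plane-filling curve of degree $q+3$ over $\mathbb{F}_q$?}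

\begin{theorem}\label{thm:main}
For every prime power $q$ there is a smooth plane-filling curve of degree $q+3$ over $\mathbb{F}_q$.
\end{theorem}

If $A,B,C\in\mathbb{F}_q[x,y,z]$ are quadratic forms, then $AU+BV+CW$ is a form of degree $q+3$ that vanishes at all rational points. Theorem~\ref{thm:main} therefore follows from parts (a)--(c) of the next theorem.

\begin{theorem}\label{thm:families}
\begin{enumerate}
\item[(a)] Let $q$ be even and $k\in\mathbb{F}_q$. The curve
\[
C_k:\quad y^2U+(z^2+kx^2)V+(x^2+xy)W=0
\]
is smooth if and only if $k\notin\{\,y^3+(1+y)^2y^{-4}: y\in\mathbb{F}_q^*\,\}$. Such $k$ exist, since this set has at most $q-1$ elements.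
\item[(b)] Let $q\ge5$ be odd. Among the $q^6$ quadratic forms $A\in\mathbb{F}_q[x,y,z]$, at least
\[
\frac{q^2}{6}\bigl(2q^4-7q^3-10q^2-11q+8\bigr)>0
\]
make $AU+x^2V+y^2W=0$ a smooth curve.
\item[(c)] Let $q=3$. At least $111$ of the $729$ quadratic forms $A$ make $AU+(x^2+yz+z^2)V+y^2W=0$ a smooth curve.
\item[(d)] As $q\to\infty$ through odd prime powers, the proportion of forms $A$ in \textup{(b)} that give a smooth curve has $\liminf\ge 11/30$ and $\limsup\le 3/8$.
\end{enumerate}
\end{theorem}

A rough count suggests the answer yes. Put $\Phi=(A,B,C)$. A rational point $P$ is singular exactly when the vector $\Phi(P)$ is a multiple of $P$ (Lemma~\ref{lem:gradient}). For a uniformly random $\Phi$ this has probability $q^{-2}$, so the expected number of singular rational points is $(q^2+q+1)/q^2$, close to $1$, and one expects a positive proportion of the curves to have none. The difficulty lies with the non-rational points: there are infinitely many of them, and the degree of the curve grows with $q$ while the number of parameters stays fixed.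

Section~\ref{sec:det} sorts the points of the plane into three kinds, and Section~\ref{sec:model} runs the method in degree $q+2$, where it takes a few lines. Section~\ref{sec:even} treats even $q$, and Sections~\ref{sec:family}--\ref{sec:count} treat odd $q$.

\section{A determinant and three kinds of points}\label{sec:det}

Let $\sigma(x,y,z)=(x^q,y^q,z^q)$ be the Frobenius map, on vectors and on points. A point or a line of $\mathbb{P}^2(\overline{\mathbb{F}}_q)$ is rational if and only if $\sigma$ maps it to itself. If $F$ has coefficients in $\mathbb{F}_q$, then $\sigma$ permutes the singular points of $F=0$.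

Let $\Phi=(A,B,C)$ be a triple of forms over $\mathbb{F}_q$ of common degree $m$, and let $F=AU+BV+CW$. For $P=(x,y,z)$ we have $\sigma P\times P=(U,V,W)$, so
\begin{equation}\label{eq:det}
F(P)=\det\bigl(\Phi(P),\sigma P,P\bigr).
\end{equation}
Thus a non-rational point $P$ lies on the curve when $\Phi(P)$ lies in the plane spanned by $P$ and $\sigma P$. The coordinates of $\sigma P$ are $q$th powers and have zero derivative, so the derivative of $F$ in the direction of a vector $v$ is
\begin{equation}\label{eq:deriv}
D_vF(P)=\det\bigl(D_v\Phi(P),\sigma P,P\bigr)+\det\bigl(\Phi(P),\sigma P,v\bigr).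
\end{equation}

\begin{lemma}\label{lem:gradient}
At a vector $P=(x,y,z)\in\mathbb{F}_q^3$,
\[
\nabla F(P)=\Phi(P)\times P=(Bz-Cy,\;Cx-Az,\;Ay-Bx).
\]
Hence a rational point $P$ is singular if and only if $\Phi(P)$ is a multiple of $P$.
\end{lemma}

\begin{proof}
Put $\sigma P=P$ in \eqref{eq:deriv}. The first determinant vanishes and the second is $(\Phi(P)\times P)\cdot v$.
\end{proof}

Next we restrict $F$ to a rational line $\ell=\{P: n\cdot P=0\}$, with $n\in\mathbb{F}_q^3$. Write $P=sQ_1+tQ_2$ with $Q_1,Q_2\in\mathbb{F}_q^3$ spanning $\ell$. Then $\sigma P\times P=(s^qt-st^q)\,Q_1\times Q_2$, and $Q_1\times Q_2=cn$ for some $c\in\mathbb{F}_q^*$. Therefore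
\begin{equation}\label{eq:restrict}
F|_\ell=c\,(s^qt-st^q)\cdot(n\cdot\Phi)|_\ell .
\end{equation}
The factor $s^qt-st^q$ vanishes exactly at the rational points of $\ell$. We call $\ell$ \emph{invariant} if the form $n\cdot\Phi$ vanishes identically on $\ell$; by \eqref{eq:restrict} this means that $F$ vanishes on all of $\ell$.

\begin{example}\label{ex:lines}
Let $m=0$, so that $\Phi\in\mathbb{F}_q^3$ is a nonzero constant vector. The $q+1$ rational lines through the point $\Phi$ are invariant, and $\deg F=q+1$. The form $F$ is not zero, because the other rational lines are not invariant. So the curve is the union of these $q+1$ lines.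
\end{example}

\begin{lemma}\label{lem:line}
Let $m\le2$, and let $\ell$ be a rational line that is not invariant. Then no non-rational point of $\ell$ is singular.
\end{lemma}

\begin{proof}
Let $P\in\ell$ be singular and not rational. Then $F|_\ell$ and its two partial derivatives $D_{Q_1}F$, $D_{Q_2}F$ vanish at $P$, so $F|_\ell$ has a zero of order at least $2$ at $P$. Since $s^qt-st^q\ne0$ at $P$, the binary form $(n\cdot\Phi)|_\ell$ has a zero of order at least $2$ at $P$. Its coefficients lie in $\mathbb{F}_q$, so it also vanishes at $\sigma P\ne P$. A form of degree at most $2$ with three zeros, counted with multiplicity, is zero. So $\ell$ is invariant.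
\end{proof}

\begin{lemma}\label{lem:triangle}
If $P$ lies on no rational line, then $P,\sigma P,\sigma^2P$ are not collinear. In particular they are distinct.
\end{lemma}

\begin{proof}
The point $P$ is not rational, so $P\ne\sigma P$ and $\sigma P\ne\sigma^2P$. If the three points were collinear, the line $\ell$ through $P$ and $\sigma P$ would equal the line through $\sigma P$ and $\sigma^2P$, which is $\sigma\ell$. Then $\ell$ would be rational.
\end{proof}

Every point is rational, or non-rational on a rational line, or on no rational line. Lemmas~\ref{lem:gradient} and~\ref{lem:line} turn the first two kinds into finite questions about $\Phi$. For the third kind, Lemma~\ref{lem:triangle} supplies a basis of $\overline{\mathbb{F}}_q^{\,3}$ made of singular points.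

\section{The model case: degree $q+2$}\label{sec:model}

The smallest case in which all three kinds of points matter is $m=1$.

\begin{proposition}\label{prop:model}
Let $L$ be a $3\times3$ matrix over $\mathbb{F}_q$ with irreducible characteristic polynomial, and let $\Phi(P)=LP$. Then $F=0$ is a smooth plane-filling curve of degree $q+2$.
\end{proposition}

\begin{proof}
A singular rational point would be an eigenvector of $L$ over $\mathbb{F}_q$, and the normal vector $n$ of an invariant rational line would be an eigenvector of the transpose of $L$ over $\mathbb{F}_q$. Neither exists. By Lemmas~\ref{lem:gradient} and~\ref{lem:line} it remains to exclude a singular point $P$ on no rational line.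

Put $P_i=\sigma^iP$; the vectors $P_0,P_1,P_2$ form a basis. By \eqref{eq:det} and \eqref{eq:deriv},
\[
\det(LP_0,P_1,P_0)=0,\qquad \det(Lv,P_1,P_0)+\det(LP_0,P_1,v)=0\quad\text{for all }v.
\]
Taking $v=P_1$ gives $\det(LP_1,P_1,P_0)=0$. So $L$ preserves the plane spanned by $P_0,P_1$. Applying $\sigma$, which commutes with $L$, we see that $L$ preserves the plane spanned by $P_1,P_2$. The two planes meet in the line spanned by $P_1$, so $P_1$ is an eigenvector, and then so is $P_0$. Write $LP_0=\lambda P_0$; then $LP_2=\lambda^{q^2}P_2$. Taking $v=P_2$ gives $(\lambda-\lambda^{q^2})\det(P_0,P_1,P_2)=0$, so $\lambda\in\mathbb{F}_{q^2}$. This is impossible for a root of an irreducible cubic over $\mathbb{F}_q$.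
\end{proof}

The proof differentiates at $P_0$ in the directions of the conjugates $P_1$ and $P_2$, and compares the result with what the conjugate equations say. In degree $q+3$ and odd characteristic the same two comparisons give two equations for $P$. They do not exclude $P$ outright, but they leave only finitely many candidates.

\section{Even $q$}\label{sec:even}

In characteristic $2$ squares have zero derivative, so a triple $\Phi$ made almost entirely of squares gives a gradient that can be analyzed directly.

\begin{proof}[Proof of Theorem~\ref{thm:families}(a)]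
Here $A=y^2$, $B=z^2+kx^2$, $C=x^2+xy$, and signs play no role. With $X=x^q$, $Y=y^q$, $Z=z^q$ we have
\[
F=X(Cy+Bz)+Y(Az+Cx)+Z(Bx+Ay).
\]
The derivatives of $X,Y,Z,A,B$ vanish, while $C_x=y$, $C_y=x$, $C_z=0$, and $C+xy=x^2$. Hence
\[
F_x=y^2X+x^2Y+BZ,\qquad F_y=x^2X+x^2Y+AZ,\qquad F_z=BX+AY.
\]

\emph{Every singular point is rational.} Let $P$ be singular. Then $BX=AY$, and eliminating $Z$ gives
\[
0=AF_x+BF_y=Ay^2X+Bx^2Y+x^2(AY+BX)=Ay^2X+Bx^2Y .
\]
If $A=B=0$ at $P$, then $y=0$ and $z^2=kx^2$, so $P=(1:0:\sqrt{k})$. This point is rational because squaring is a bijection of $\mathbb{F}_q$. Otherwise $(X,Y)=c\,(A,B)$ for a scalar $c$, and the last display becomes $c\,(Ay+Bx)^2=0$. If $c=0$, then $P=(0:0:1)$. If $c\ne0$, then $(x,y)\ne(0,0)$ and $Ay=Bx$, so $(x:y)=(A:B)=(X:Y)$ is a rational point of $\mathbb{P}^1$. The equation $Ay=Bx$ reads $y^3=x(z^2+kx^2)$, so $x=0$ would force $y=0$. Scale so that $x=1$. Then $y\in\mathbb{F}_q$ and $z^2=y^3+k\in\mathbb{F}_q$, so $z\in\mathbb{F}_q$.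

\emph{Singular rational points.} We use Lemma~\ref{lem:gradient} with $\Phi(P)=(y^2,z^2+kx^2,x^2+xy)$. If $x=0$, the gradient is $(z^3,y^2z,y^3)\ne0$. If $x=1$, then $\Phi(P)$ is a multiple of $P$ if and only if $\Phi(P)=y^2P$, that is,
\[
z^2+k=y^3,\qquad 1+y=y^2z .
\]
The second equation holds exactly when $y\ne0$ and $z=(1+y)/y^2$, and then the first reads $k=y^3+(1+y)^2y^{-4}$. So a singular point exists if and only if $k$ has this form for some $y\in\mathbb{F}_q^*$.
\end{proof}

The one non-square term $xy$ is what drives the first step: with $C=x^2$ one gets $AF_x+BF_y=x^2F_z$, and the elimination of $Z$ yields nothing new.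

\begin{example}
For $q=2$ the excluded set is $\{1\}$. The curve $C_1$ is singular at $(1:1:0)$, and
\[
C_0:\quad x^4y+x^2y^3+y^4z+y^3z^2+x^2z^3+xz^4=0
\]
is a smooth quintic through the seven points of $\mathbb{P}^2(\mathbb{F}_2)$.
\end{example}

\section{Odd $q$: rational points and invariant lines}\label{sec:family}

From now on $q$ is odd. We fix $B$ and $C$, let $A$ run over all $q^6$ quadratic forms, and bound the number of $A$ that fail at each kind of point.

\subsection*{The family}
Let $b\in\mathbb{F}_q[y]$ be $b=0$ if $q\ge5$ and $b=y+1$ if $q=3$. Let $C=y^2$ and let $B$ be the quadratic form that restricts to $x^2+b(y)$ on the chart $z=1$; thus $B=x^2$ or $B=x^2+yz+z^2$, as in Theorem~\ref{thm:families}. On this chart $A$ is an arbitrary polynomial of degree at most $2$. Put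
\[
u=y^q-y,\quad w=x^q-x,\quad r=b-y^3,\quad E=B-yC=x^2+r(y),\quad G=A-xy^2 .
\]
Then $U=u$, $V=-w$ and $W=wy-xu$, so that
\begin{equation}\label{eq:affine}
F=uG-wE .
\end{equation}
Only $G$ depends on $A$. Let $\Gamma$ be the set of rational affine points of the cubic $E=0$. If $b=0$, the cubic is $x^2=y^3$ and $\Gamma=\{(t^3,t^2):t\in\mathbb{F}_q\}$ has $q$ elements. If $q=3$ and $b=y+1$, then $y^3=y$ on $\mathbb{F}_3$ gives $E=x^2+1\ne0$ at rational points, so $\Gamma=\emptyset$.

Define three sets of quadratic forms:
\begin{align*}
\mathcal{G}&=\{A: \text{no rational point is singular}\},\\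
\mathcal{I}&=\{A\in\mathcal{G}: \text{some rational line is invariant}\},\\
\mathcal{B}&=\{A: \text{some singular point lies on no rational line}\}.
\end{align*}
Let $\mathcal{S}$ be the set of $A$ that give a smooth curve. By Lemma~\ref{lem:line},
\begin{equation}\label{eq:sandwich}
\mathcal{G}\setminus(\mathcal{I}\cup\mathcal{B})\subseteq\mathcal{S}\subseteq\mathcal{G}.
\end{equation}

We recall \emph{Bonferroni's inequalities}. Let $\Omega_1,\dots,\Omega_N$ be subsets of a finite set $\Omega$, let $\Sigma_0=|\Omega|$, and let $\Sigma_j$ be the sum of $|\Omega_{i_1}\cap\dots\cap\Omega_{i_j}|$ over all $i_1<\dots<i_j$. Then the number of elements in no $\Omega_i$ is at least $\sum_{j=0}^{J}(-1)^j\Sigma_j$ for odd $J$ and at most this sum for even $J$.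

\subsection*{Rational points}

\begin{lemma}\label{lem:G}
We have $A\in\mathcal{G}$ if and only if $G(P)\ne0$ for all $P\in\Gamma$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:gradient}. At $(1:0:0)$ we have $B=1$, $C=0$, and the gradient is $(0,0,-1)$. At $(x:y:0)$ with $y\ne0$ its first coordinate is $-y^3\ne0$. At $(x:y:1)$ its first two coordinates are $E$ and $-G$, and the third is $Ay-Bx=yG-xE$.
\end{proof}

For $q=3$ it follows that $|\mathcal{G}|=3^6=729$. For $q\ge5$ we must count the $A$ that avoid a prescribed value at each of $q$ points. Rational affine points $P_1,\dots,P_j$ \emph{impose independent conditions} if the evaluation map $A\mapsto(A(P_1),\dots,A(P_j))$ is onto $\mathbb{F}_q^j$; then each fiber has $q^{6-j}$ elements. It suffices to find, for each $i$, a polynomial of degree at most $2$ that vanishes at all the points except $P_i$.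

\begin{lemma}\label{lem:indep}
Let $q\ge5$. Any $j\le5$ points of $\Gamma$ impose independent conditions.
\end{lemma}

\begin{proof}
No four points of $\Gamma$ are collinear: on a line $y=c$ the polynomial $E$ restricts to a quadratic in $x$, and on a line $x=\lambda y+\mu$ to a cubic in $y$. Since $|\Gamma|\ge5$ and a subset of an independent set is independent, we may take $j=5$. Let $P$ be one of the five points. The other four can be split into two pairs in three ways, and each splitting gives a product of two rational lines through all four. Suppose that two splittings fail, that is, each has a line through $P$. Two pairs from different splittings share a point, so $P$ lies on lines $Q_1Q_2$ and $Q_1Q_3$. Both contain $P$ and $Q_1$, so they coincide, and $P,Q_1,Q_2,Q_3$ are collinear. Hence at most one splitting fails, and any other gives the required polynomial.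
\end{proof}

Let $q\ge5$ and $\Omega_P=\{A:G(P)=0\}$ for $P\in\Gamma$. By Lemma~\ref{lem:indep}, $\Sigma_j=\binom qj q^{6-j}$ for $j\le5$. Bonferroni's inequality with $J=3$ gives
\begin{equation}\label{eq:G3}
|\mathcal{G}|\ge q^6-q^6+\frac{q^5(q-1)}{2}-\frac{q^4(q-1)(q-2)}{6}=\frac{q^4(q^2-1)}{3},
\end{equation}
and with $J=5$ and $J=4$ it gives
\begin{equation}\label{eq:G45}
\sum_{j=0}^5(-1)^j\binom qjq^{-j}\ \le\ \frac{|\mathcal{G}|}{q^6}\ \le\ \sum_{j=0}^4(-1)^j\binom qjq^{-j}.
\end{equation}

\subsection*{Invariant lines}

\begin{lemma}\label{lem:I}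
We have $|\mathcal{I}|\le\frac12q^3(q-1)^2$ for $q\ge5$, and $|\mathcal{I}|\le243$ for $q=3$.
\end{lemma}

\begin{proof}
The line $z=0$ is not invariant, since $C=y^2$ does not vanish on it. The line $y=cz$ is not invariant, since $B-cC$ restricts to $x^2+r(c)$ on its affine part. Every other rational line has the form $\ell:x=\lambda y+\mu z$, and it is invariant if and only if $A=\lambda B+\mu C$ on $\ell$. Restriction to $\ell$ maps the $6$-dimensional space of quadratic forms onto the $3$-dimensional space of binary quadratic forms, so a given $\ell$ is invariant for exactly $q^3$ forms $A$. For $q=3$ there are $9$ such lines, and $9\cdot27=243$.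

For $q\ge5$ the trivial bound $q^2\cdot q^3$ can be halved. If $\ell$ is invariant and $P\in\ell\cap\Gamma$, then $B=yC$ at $P$, so $A(P)=(\lambda y+\mu)C=xy^2$ and $A\notin\mathcal{G}$. So only the lines $x=\lambda y+\mu$ that miss $\Gamma$ contribute to $\mathcal{I}$. Among the $q^2$ lines of this form, $q$ pass through a given point, and one or none passes through two given points according as their $y$-coordinates differ or agree. The pairs in $\Gamma$ with equal $y$ correspond to the $\frac{q-1}{2}$ pairs $\{t,-t\}$ with $t\ne0$. Bonferroni's inequality with $J=2$ bounds the number of lines missing $\Gamma$ by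
\[
q^2-q\cdot q+\binom q2-\frac{q-1}2=\frac{(q-1)^2}{2}.\qedhere
\]
\end{proof}

\section{Singular points on no rational line}\label{sec:bad}

Call a point $P$ \emph{bad} for $A$ if it lies on no rational line and is singular on the curve given by $A$. This section and the next prove the following bound, which is of order $q^5$.

\begin{proposition}\label{prop:B}
For both choices of $b$, we have $|\mathcal{B}|\le\frac13q^2(q+2)^2(2q-1)$.
\end{proposition}

We count points rather than forms. A bad point $P$ determines the value and the gradient of $A$ at $P$, hence at $\sigma P$ and $\sigma^2P$. These nine numbers determine $A$; but $A$ has only six coefficients, so the nine numbers satisfy three relations. One relation is the Frobenius image of another, and two equations in the coordinates of $P$ remain.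

\subsection*{The relations between three jets}
For a polynomial $g(x,y)$ and affine points $P,R$ put
\[
T_g(P,R)=2g(P)+\nabla g(P)\cdot(R-P).
\]
This depends only on $R$ and on the \emph{$1$-jet} of $g$ at $P$, meaning its value and gradient. If $\tilde g$ is a quadratic form in $x,y,z$ and $g$ its restriction to $z=1$, then Euler's relation $\nabla\tilde g(v)\cdot v=2\tilde g(v)$ shows that $T_g(P,R)=\nabla\tilde g(v)\cdot v'$ for $v=(P,1)$, $v'=(R,1)$. This is the polar form $\beta(v,v')=\tilde g(v+v')-\tilde g(v)-\tilde g(v')$, a symmetric bilinear form with $\beta(v,v)=2\tilde g(v)$. So the jet of $A$ at the $i$th of three points gives the $i$th row of the Gram matrix of $\beta$, and the three relations say that this matrix is symmetric. Since $G$ and $E$ are cubics, we need the defect of symmetry in degree $3$.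

\begin{lemma}\label{lem:sym}
If $\deg g\le3$ and $g^{(3)}$ is the homogeneous part of degree $3$ of $g$, then
\[
T_g(P,R)-T_g(R,P)=g^{(3)}(R-P).
\]
\end{lemma}

\begin{proof}
Let $\varphi(t)=g(P+t(R-P))$; its coefficient of $t^3$ is $g^{(3)}(R-P)$. The left side equals $2\varphi(0)+\varphi'(0)-2\varphi(1)+\varphi'(1)$, which is $0,0,0,1$ for $\varphi=1,t,t^2,t^3$.
\end{proof}

\subsection*{The jet of $A$ at a bad point}
Let $P=(x,y)$ lie on no rational line; it is affine, since $z=0$ is rational. Put $P_i=\sigma^iP=(x_i,y_i)$ with $x_i=x^{q^i}$, $y_i=y^{q^i}$, and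
\[
u_i=y_{i+1}-y_i=u^{q^i},\qquad w_i=x_{i+1}-x_i=w^{q^i},\qquad E_i=E(P_i)=E^{q^i}.
\]
Since $y\notin\mathbb{F}_q$, all $u_i$ are nonzero, and we set $\rho_i=w_i/u_i$ and $e_i=E_i/u_i$. The direction of the line $P_iP_{i+1}$ is $(\rho_i,1)$, so Lemma~\ref{lem:triangle} says that
\[
\alpha=\rho_0-\rho_1\ne0 .
\]

Suppose that $P$ is bad for $A$. As polynomials, $\partial_yu=\partial_xw=-1$ and $\partial_xu=\partial_yw=0$. From \eqref{eq:affine},
\[
F_x=uG_x+E-wE_x,\qquad F_y=-G+uG_y-wE_y .
\]
The equations $F=F_x=F_y=0$ hold at every $P_i$, where $u,w$ take the values $u_i,w_i$. Solving them gives, at $P_i$,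
\begin{equation}\label{eq:jet}
G=\rho_iE,\qquad \nabla G=\rho_i\nabla E+e_i\,(-1,\rho_i).
\end{equation}

\begin{lemma}\label{lem:unique}
A point is bad for at most one form $A$.
\end{lemma}

\begin{proof}
The right sides of \eqref{eq:jet} do not involve $A$. So the difference of two such forms has zero $1$-jet at $P_0,P_1,P_2$, and the Gram matrix of its polar form $\beta$ in the basis $(P_i,1)$ is zero. Thus $\beta=0$, and since $p\ne2$ the form $\frac12\beta(v,v)$ is zero.
\end{proof}

\subsection*{The two equations}
By \eqref{eq:jet}, for any point $R=(x_R,y_R)$,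
\begin{equation}\label{eq:TG}
T_G(P_i,R)=\rho_i\,T_E(P_i,R)+e_i\bigl(\rho_i(y_R-y_i)-(x_R-x_i)\bigr).
\end{equation}
The cubic parts of $G$ and $E$ are $-xy^2$ and $-y^3$; the first does not depend on $A$, which is why the equations below are free of $A$. Write $r_j=r(y_j)$, $r_j'=r'(y_j)$, and for $j=1,2$ put
\[
\kappa_j=T_E(P_j,P_0)=2x_0x_j+2r_j-(y_j-y_0)r_j' .
\]
Lemma~\ref{lem:sym} gives $T_E(P_0,P_j)=\kappa_j-(y_j-y_0)^3$.

\emph{The pair $P_0,P_1$.} Here $P_1-P_0=(\rho_0u_0,u_0)$. By \eqref{eq:TG},
\[
T_G(P_0,P_1)=\rho_0(\kappa_1-u_0^3),\qquad T_G(P_1,P_0)=\rho_1\kappa_1+e_1u_0\alpha .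
\]
By Lemma~\ref{lem:sym} the difference is $-\rho_0u_0^3$. Hence $\alpha(\kappa_1-u_0e_1)=0$, and since $\alpha\ne0$,
\begin{equation}\label{eq:C1}
\kappa_1=u_0e_1 .
\end{equation}

\emph{The pair $P_0,P_2$.} Here $P_2-P_0=(\xi,\eta)$ with $\eta=u_0+u_1$ and $\xi=\rho_0u_0+\rho_1u_1$. Note that $\rho_1-\rho_2=\alpha^q$. We have
\[
\rho_0\eta-\xi=\alpha u_1,\qquad \xi-\rho_2\eta=(\alpha+\alpha^q)u_0+\alpha^qu_1=\alpha u_0+\alpha^q\eta,
\]
so \eqref{eq:TG} gives
\[
T_G(P_0,P_2)=\rho_0(\kappa_2-\eta^3)+e_0\alpha u_1,\qquad T_G(P_2,P_0)=\rho_2\kappa_2+e_2(\alpha u_0+\alpha^q\eta).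
\]
The difference is $-\xi\eta^2$. Using $\rho_0-\rho_2=\alpha+\alpha^q$ and $\rho_0\eta^3-\xi\eta^2=\alpha u_1\eta^2$, we obtain
\begin{equation}\label{eq:C2}
\alpha\bigl(\kappa_2-u_0e_2+u_1e_0-u_1\eta^2\bigr)+\alpha^q\bigl(\kappa_2-\eta e_2\bigr)=0 .
\end{equation}

\subsection*{Clearing denominators}
From now on we read $x_i,y_i,u_i,w_i,E_i,r_j,r_j',\kappa_j,\eta$ as polynomials in $x,y$ over $\mathbb{F}_q$. The ratios of the $u_i$ are polynomials too. Put
\[
\varepsilon_1=\frac{u_1}{u_0}=u^{q-1},\qquad \varepsilon_2=\frac{u_2}{u_0}=u^{q^2-1},\qquad D=w_0u_1-w_1u_0 .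
\]
Then $\alpha=D/(u_0u_1)=D/u^{q+1}$, so $\alpha^{q-1}=D^{q-1}/\varepsilon_2$. Moreover
\[
u_0e_1=\frac{E_1}{\varepsilon_1},\qquad u_0e_2=\frac{E_2}{\varepsilon_2},\qquad u_1e_0=\varepsilon_1E_0,\qquad \eta e_2=\frac{(1+\varepsilon_1)E_2}{\varepsilon_2}.
\]
Multiply \eqref{eq:C1} by $\varepsilon_1$ and \eqref{eq:C2} by $\varepsilon_2^2/\alpha$. Every bad point, for any $A$, is then a common zero of
\begin{align*}
H&=E_1-\varepsilon_1\kappa_1=x^{2q}-2\varepsilon_1x^{q+1}+H_0,\qquad H_0=(1-2\varepsilon_1)r_1+u_1r_1'\in\mathbb{F}_q[y],\\
M&=M_1-M_2+M_3-M_4+M_5,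
\end{align*}
where
\begin{gather*}
M_1=\varepsilon_2^2\kappa_2,\qquad M_2=\varepsilon_2E_2,\qquad M_3=\varepsilon_2^2\varepsilon_1E_0,\qquad M_4=\varepsilon_2^2u_1\eta^2,\\
M_5=D^{q-1}\bigl(\varepsilon_2\kappa_2-(1+\varepsilon_1)E_2\bigr).
\end{gather*}

The polynomials $u_i,\varepsilon_1,\varepsilon_2,\eta$ in $y$ are monic of degrees $q^{i+1}$, $q^2-q$, $q^3-q$, $q^2$. Since $r=-y^3+\cdots$ and $r'=-3y^2+\cdots$,
\begin{equation}\label{eq:leading}
H_0=(2-3)\,y^{q^2+2q}+\cdots,\qquad 2r_2-\eta r_2'=(-2+3)\,y^{3q^2}+\cdots,
\end{equation}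
where the dots denote terms of lower degree. The leading coefficients $\mp1$ are nonzero in every characteristic, including $p=3$. The middle term of $H$ has total degree $q^2+1$, so $\deg H=q(q+2)$. For $M$ we use $\deg\kappa_2\le3q^2$, $\deg E_i=3q^i$ and $\deg D^{q-1}\le(q-1)(q^2+q)=q^3-q$. Then $M_1$, $M_4$ and $D^{q-1}\varepsilon_2\kappa_2$ have degree at most $2q^3+3q^2-2q$, while $M_2$, $M_3$ and $D^{q-1}(1+\varepsilon_1)E_2$ have degree at most $q^3+3q^2-q$, $2q^3+q^2-3q+3$ and $q^3+4q^2-2q$, which are smaller. So
\[
\deg M\le 2q^3+3q^2-2q=q(q+2)(2q-1).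
\]

\begin{proof}[Proof of Proposition~\ref{prop:B}]
B\'ezout's theorem says that two polynomials in $\overline{\mathbb{F}}_q[x,y]$ without common factor have at most the product of their degrees many common zeros in the affine plane. By Lemma~\ref{lem:coprime} below it applies to $H$ and $M$, so there are at most $q^2(q+2)^2(2q-1)$ bad points in all. Each $A\in\mathcal{B}$ has a bad point $P$, and then the three distinct points $P,\sigma P,\sigma^2P$ are bad for $A$. By Lemma~\ref{lem:unique}, different forms have disjoint sets of bad points.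
\end{proof}

\section{The curves $H=0$ and $M=0$ have no common component}\label{sec:coprime}

We do not know the factorization of $H$. But $H$ has only three terms as a polynomial in $x$, so along a branch at infinity of any component, $x$ must grow like $y^\delta$ for one of a few exponents $\delta$. For each of them one summand of $M$ outgrows the others, so $M$ cannot vanish on that component.

\begin{lemma}\label{lem:coprime}
The polynomials $H$ and $M$ have no common factor in $\overline{\mathbb{F}}_q[x,y]$.
\end{lemma}

\begin{proof}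
Let $K$ be the function field of the curve defined by an irreducible factor of $H$. We show that $M\ne0$ in $K$.

\emph{The growth rate.} Since $H$ is monic in $x$, the factor is not of the form $y-c$, so $y$ is a non-constant element of $K$. A non-constant function on a curve has a pole: there is a discrete valuation $v$ of $K$, trivial on constants, with $v(y)<0$. Put $d(f)=v(f)/v(y)$ for $f\ne0$ and $d(0)=-\infty$. Then $d(fg)=d(f)+d(g)$, and $d(f+g)\le\max(d(f),d(g))$ with equality if $d(f)\ne d(g)$. On polynomials in $y$, $d$ is the degree. A sum in which one term has strictly largest $d$ is nonzero.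

\emph{The possible values of $\delta=d(x)$.} By \eqref{eq:leading}, $H_0\ne0$ in $K$, so $x\ne0$ in $K$. The three terms of $H$ have $d$-values
\[
2q\delta,\qquad q^2-q+(q+1)\delta,\qquad q^2+2q,
\]
where the second uses $p\ne2$. Since $H=0$ in $K$, the maximum is attained at least twice. The first two are equal when $\delta=q$, and the last two when $\delta=3q/(q+1)$. The first and third are equal when $\delta=(q+2)/2$; but then the second exceeds them, because
\begin{equation}\label{eq:ineq}
(q+1)(q+2)-6q=(q-1)(q-2)>0 .
\end{equation}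
So $\delta=q$ or $\delta=3q/(q+1)$.

\emph{Common estimates.} In both cases $2\delta>3$, so $d(E_0)=2\delta$ and $d(E_2)=2q^2\delta$. As $\delta>1$, we have $d(w_1u_0)=q^2\delta+q>q\delta+q^2=d(w_0u_1)$, so $d(D)=q^2\delta+q$. In $\kappa_2=2x_0x_2+(2r_2-\eta r_2')$ the two parts have $d$-values $(q^2+1)\delta$ and $3q^2$.

\emph{Case $\delta=q$.} Since $q^3+q>3q^2$, we get $d(\kappa_2)=q^3+q$. Then
\[
d(\varepsilon_2\kappa_2)=2q^3<2q^3+q^2-q=d\bigl((1+\varepsilon_1)E_2\bigr),
\]
so $d(M_5)=(q-1)(q^3+q)+2q^3+q^2-q$.

\emph{Case $\delta=3q/(q+1)$.} Since $q^2+1<q(q+1)$, we get $(q^2+1)\delta<3q^2$ and $d(\kappa_2)=3q^2$. By \eqref{eq:ineq}, $6q^3/(q+1)<q^3+2q^2$, so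
\[
d\bigl((1+\varepsilon_1)E_2\bigr)=q^2-q+\frac{6q^3}{q+1}<q^3+3q^2-q=d(\varepsilon_2\kappa_2),
\]
and $d(M_5)=(q-1)\bigl(\frac{3q^3}{q+1}+q\bigr)+q^3+3q^2-q$.

Adding the $d$-values of the factors gives the following table.
\[
\begin{array}{c|c|c}
 & \delta=q & \delta=3q/(q+1)\\ \hline
d(M_1) & 3q^3-q & 2q^3+3q^2-2q\\[2pt]
d(M_2) & 3q^3-q & q^3-q+\frac{6q^3}{q+1}\\[2pt]
d(M_3) & 2q^3+q^2-q & 2q^3+q^2-3q+\frac{6q}{q+1}\\[2pt]
d(M_4) & 2q^3+3q^2-2q & 2q^3+3q^2-2q\\[2pt]
d(M_5) & q^4+q^3+2q^2-2q & q^3+4q^2-2q+\frac{3q^3(q-1)}{q+1}
\end{array}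
\]
Now use $q\ge3$. In the first column the first four entries are less than $3q^3$, and $d(M_5)>q^4\ge3q^3$. In the second column $\frac{q-1}{q+1}\ge\frac12$ gives $d(M_5)\ge\frac52q^3+4q^2-2q>\frac52q^3+3q^2$. On the other hand $\frac{6}{q+1}\le\frac32$ gives $d(M_2)<\frac52q^3$, and $d(M_1),d(M_3),d(M_4)$ are less than $2q^3+3q^2$. In both cases $M_5$ strictly dominates, so $M\ne0$ in $K$.
\end{proof}

\section{The count}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:families}(b) and (c)]
By \eqref{eq:sandwich}, $|\mathcal{S}|\ge|\mathcal{G}|-|\mathcal{I}|-|\mathcal{B}|$. Let $q\ge5$. Since $(q+2)^2(2q-1)=2q^3+7q^2+4q-4$, inequality \eqref{eq:G3}, Lemma~\ref{lem:I} and Proposition~\ref{prop:B} give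
\begin{align*}
|\mathcal{S}|&\ge\frac{q^2}{6}\Bigl(2q^2(q^2-1)-3q(q-1)^2-2(2q^3+7q^2+4q-4)\Bigr)\\
&=\frac{q^2}{6}\bigl(2q^4-7q^3-10q^2-11q+8\bigr).
\end{align*}
For $q\ge5$ we have $2q^4-7q^3\ge3q^3\ge15q^2$, so the bracket is at least $5q^2-11q+8>0$. For $q=3$,
\[
|\mathcal{S}|\ge729-243-\tfrac13\cdot9\cdot25\cdot5=729-243-375=111.\qedhere
\]
\end{proof}

This is where $q=3$ needs its own choice of $b$. At $q=3$ the right side of \eqref{eq:G3} is $216$, less than the bound $375$ for $|\mathcal{B}|$. Taking a cubic $E=0$ without rational affine points makes $\mathcal{G}$ the whole family, while Sections~\ref{sec:bad} and~\ref{sec:coprime} use only $\deg b\le2$.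

\begin{proof}[Proof of Theorem~\ref{thm:families}(d)]
By \eqref{eq:sandwich}, Lemma~\ref{lem:I} and Proposition~\ref{prop:B}, we have $|\mathcal{S}|=|\mathcal{G}|+O(q^5)$. As $q\to\infty$, $\binom qjq^{-j}\to1/j!$ for each fixed $j$. So the two sides of \eqref{eq:G45} tend to
\[
1-1+\tfrac12-\tfrac16+\tfrac1{24}-\tfrac1{120}=\tfrac{11}{30}\qquad\text{and}\qquad 1-1+\tfrac12-\tfrac16+\tfrac1{24}=\tfrac38.\qedhere
\]
\end{proof}

The two constants are consecutive partial sums of the series for $e^{-1}$, the limit of $(1-1/q)^q$. The latter expression is the proportion that one would get if the $q$ events $G(P)=0$, $P\in\Gamma$, were all independent; Lemma~\ref{lem:indep} gives independence five at a time.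

\begin{thebibliography}{9}
\bibitem{AG} Shamil Asgarli and Dragos Ghioca, \emph{Plane-filling curves of small degree over finite fields}, arXiv:2307.03072 (2023).
\end{thebibliography}
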